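# Modules that are injective over every finite subgroup scheme but not injective

## 1. The theorem, and the question it answers

Throughout, $k$ is a field of characteristic $p>0$, and "algebraic group" means affine group scheme of finite type over $k$.

**Theorem 1.** Let $G$ be an algebraic group over $k$ having a closed subgroup isomorphic to $\mathbb G_a$. There is a $G$-module $J$ such that

1. $J|_H$ is injective for every finite closed subgroup scheme $H\subset G$;
2. $\operatorname{Ext}^i_G(k,J)\cong k$ for all $i\ge 0$; in particular $J$ is not injective.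

Part 1 says that no finite subgroup scheme of $G$ can tell $J$ apart from an injective module. Part 2 says that $G$ itself can, already by the simplest test, extensions of the trivial module, and in every degree.

The theorem answers a question from Eric M. Friedlander, "Infinite dimensional modules for linear algebraic groups", arXiv:2406.12261 (2024). Let $k$ contain $\overline{\mathbb F}_p$, and let $\mathbb G$ be a semi-simple, simply connected algebraic group defined over $\mathbb F_p$. A $\mathbb G$-module is *mock injective* if its restriction to every Frobenius kernel $\mathbb G_{(r)}$, $r\ge1$, is injective. The question: if $J$ is mock injective and its restriction to each finite group $\mathbb G(\mathbb F_q)$, $q$ a power of $p$, is injective as well, is $J$ an injective $\mathbb G$-module?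

**Answer.** No, for every non-trivial $\mathbb G$. There is a $\mathbb G$-module $J$ whose restriction to every finite closed subgroup scheme of $\mathbb G$ is injective, in particular to all $\mathbb G_{(r)}$ and all $\mathbb G(\mathbb F_q)$, but with $\operatorname{Ext}^i_{\mathbb G}(k,J)\cong k\ne 0$ for all $i\ge0$. (For $\mathbb G=1$ a module is a vector space, and every module is injective.)

The deduction from Theorem 1 is short. A non-trivial $\mathbb G$ is split over $\overline{\mathbb F}_p\subset k$, so it contains a root subgroup $U_\alpha\cong\mathbb G_a$ over $k$; for $\mathbb G=SL_2$ this is the group of matrices $\begin{pmatrix}1&x\\0&1\end{pmatrix}$. The groups $\mathbb G_{(r)}$ and $\mathbb G(\mathbb F_q)$ are finite closed subgroup schemes of $\mathbb G$. Simple connectedness plays no role.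

Over an algebraically closed field, the presence of $\mathbb G_a$ is exactly what makes the phenomenon possible.

**Theorem 2.** Let $k$ be algebraically closed and $G$ an algebraic group over $k$. The following are equivalent:

* (a) every $G$-module that is injective over every finite closed subgroup scheme of $G$ is injective;
* (b) $G$ has no closed subgroup isomorphic to $\mathbb G_a$;
* (c) $(G_{\rm red})^0$ is a torus.

Sections 2 to 7 prove Theorem 1; Section 8 proves Theorem 2.

## 2. Rational modules, injectivity, finite subgroup schemes

**Modules.** A $G$-module is a comodule for the coordinate ring $k[G]$, possibly of infinite dimension. Two textbook facts will be used constantly. Every $G$-module is *locally finite*: each vector lies in a finite dimensional submodule. And $k[G]$, with $G$ acting by right translation $(g\cdot F)(y)=F(yg)$, is an injective $G$-module, because $\operatorname{Hom}_G(M,k[G])\cong\operatorname{Hom}_k(M,k)$ is exact in $M$.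

**Modules for $\mathbb G_a$.** Here $k[\mathbb G_a]=k[x]$, and a module is a vector space $M$ with a coaction
$$\rho:M\to M[x],\qquad \rho(m)=\sum_{i\ge0}\rho_i(m)x^i .$$
The comodule axioms say $\rho_0=\mathrm{id}$ and $\sum_{i,j}\rho_i\rho_j(m)x_1^ix_2^j=\sum_n\rho_n(m)(x_1+x_2)^n$. Comparing coefficients,
$$\rho_i\rho_j=\binom{i+j}{i}\rho_{i+j}. \tag{1}$$
In particular the $\rho_i$ commute. For each $m$ only finitely many $\rho_i(m)$ are non-zero. If $v\ne0$ and $\rho_n(v)$ is the leading coefficient of $\rho(v)$, then $\rho_j\rho_n(v)=\binom{n+j}{j}\rho_{n+j}(v)=0$ for $j\ge1$. So *every non-zero $\mathbb G_a$-module contains a non-zero invariant vector*.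

*Example.* Let $\mathbb G_a$ translate itself. To keep the group variable $x$ apart, write the space as $\operatorname{Spec}k[y]$, with $\rho(y)=y+x$. Then $\rho_i(y^n)=\binom niy^{n-i}$, and the invariants are the constants.

**Finite subgroup schemes.** A closed subgroup scheme $H\subset G$ is finite if $k[H]$ is finite dimensional. One example is a finite group of $k$-points. Another is the *Frobenius kernel* $G_{(r)}$, the kernel of the $r$-th Frobenius morphism $G\to G^{(r)}$.

*Example.* $\mathbb G_{a(r)}=\operatorname{Spec}k[x]/(x^{p^r})$. A vector $v$ in a $\mathbb G_a$-module is $\mathbb G_{a(r)}$-invariant iff $\rho(v)\equiv v$ modulo $x^{p^r}$, i.e. $\rho_i(v)=0$ for $0<i<p^r$. In $k[y]$ this gives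
$$k[y]^{\mathbb G_{a(r)}}=k[y^{p^r}].$$
The inclusion $\supset$ is clear. Conversely, let $\sum c_ny^n$ be invariant, and let $p^r\nmid n$, with $p^j$, $j<r$, the exact power of $p$ dividing $n$. The coefficient of $y^{n-p^j}$ in $\rho_{p^j}(\sum_n c_ny^n)=0$ is $\binom n{p^j}c_n$. By Lucas's theorem $\binom n{p^j}$ is congruent to the $j$-th base-$p$ digit of $n$, which is not $0$. So $c_n=0$.

*Example.* The trivial $\mathbb G_{a(1)}$-module $k$ is not injective. Otherwise the constants would split off in $k[x]/(x^p)$; a complement would be non-zero, hence (by the leading coefficient argument) contain invariants, but the invariants of $k[x]/(x^p)=k[\mathbb G_{a(1)}]$ are only the constants.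

Injectivity can be tested on finite dimensional modules, and we shall always test it that way.

**Lemma 1.** Let $G$ be an algebraic group. For a $G$-module $J$ the following are equivalent: (i) $J$ is injective; (ii) $\operatorname{Ext}^1_G(V,J)=0$ for all finite dimensional $V$; (iii) for all finite dimensional $F'\subset F$, every homomorphism $F'\to J$ extends to $F$.

*Proof.* (i)⇒(ii) is clear. For (ii)⇒(iii) use the exact sequence $\operatorname{Hom}_G(F,J)\to\operatorname{Hom}_G(F',J)\to\operatorname{Ext}^1_G(F/F',J)=0$. For (iii)⇒(i), let $V_1\subset V_2$ and a homomorphism $V_1\to J$ be given. By Zorn there is a maximal extension $\phi:V''\to J$ with $V_1\subset V''\subset V_2$. If $V''\ne V_2$, local finiteness gives a finite dimensional submodule $F\subset V_2$ with $F\not\subset V''$. By (iii), $\phi|_{F\cap V''}$ extends to $\psi:F\to J$. Since $\phi$ and $\psi$ agree on $F\cap V''$, they glue to a homomorphism $V''+F\to J$, contradicting maximality. $\square$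

## 3. Splittings over Frobenius kernels, and how they can drift away

A sensible first attempt is to prove that the answer is yes. Take $G=\mathbb G_a$ and let $J$ be injective over every $\mathbb G_{a(r)}$. Consider an extension $0\to J\to E\to k\to0$, and let $P\subset E$ be the preimage of $1\in k$. A splitting over a subgroup is an invariant vector in $P$. Put
$$P_r=\{e\in P: e \text{ is } \mathbb G_{a(r)}\text{-invariant}\}.$$
By hypothesis every $P_r$ is non-empty, and then it is a coset of $J^{\mathbb G_{a(r)}}$. We have $P_1\supset P_2\supset\cdots$. A vector in $\bigcap_rP_r$ has $\rho_i(e)=0$ for all $i>0$, so it splits the extension over $\mathbb G_a$.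

If some $J^{\mathbb G_{a(r)}}$ is finite dimensional, the $P_r$ eventually form a decreasing sequence of non-empty finite dimensional affine spaces. Such a sequence stabilizes, so the intersection is non-empty. The attempt stops exactly here: if all $J^{\mathbb G_{a(r)}}$ are infinite dimensional, nothing prevents $\bigcap_rP_r$ from being empty.

This tells us what a counterexample must look like. Inside $k[y]$ the vectors $y^{p^s}$ with $s\ge r$ are $\mathbb G_{a(r)}$-invariant, and no non-constant vector is invariant for all $r$. So we want a $\mathbb G_a$-equivariant operator $t$ on $k[y]$ with $t(1)=0$ and $t(y^{p^s})=1$ for arbitrarily large $s$; then we take $J=\ker t$. Equivariant operators come from linear functionals: for $\theta:k[x]\to k$ put $t=(\mathrm{id}\otimes\theta)\rho$.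

**Operators that are too small.** Take $t=\sum_{s\in S}\rho_{p^s}$ with $S$ a finite non-empty set, say with largest element $s_0$. Put $J=\ker t$ and $E=J+k\,y^{p^{s_0}}$. Since $p\mid\binom{p^{s_0}}{p^s}$ for $s<s_0$, we have $t(y^{p^{s_0}})=1$, so $E=t^{-1}(k)$ is an extension of $k$ by $J$. Let $r=s_0+1$. A splitting over $\mathbb G_{a(r)}$ would be an $e\in k[y^{p^r}]$ with $t(e)=1$. But $\rho((y^{p^r})^n)=(y^{p^r}+x^{p^r})^n$ involves only exponents of $x$ divisible by $p^r$, so $t=0$ on $k[y^{p^r}]$. The extension does not split over $\mathbb G_{a(r)}$, and $J$ is not injective there. (For $t=\rho_1=d/dy$ one gets $J=k[y^p]$, on which $\mathbb G_{a(1)}$ acts trivially.) So $S$ must be infinite.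

**The full sum.** Take $S=\{0,1,2,\dots\}$ next. All $\mathbb G_{a(r)}$ now offer the splittings $y^{p^s}$, $s\ge r$. Consider the finite group $\mathbb F_p\subset\mathbb G_a$. The obvious invariant vectors are $(y^p-y)^{p^m}=y^{p^{m+1}}-y^{p^m}$, and $t$ sends each of them to $1-1=0$. I do not claim that the kernel of this operator fails to be injective over $\mathbb F_p$; for $p=2$, for example, $t\big((y^2+y)^3\big)=1$, because $\rho\big((y^2+y)^3\big)=(y^2+y+x^2+x)^3$ and among the terms $\binom3n(y^2+y)^{3-n}(x^2+x)^n$ those with $n=1,2$ contribute $1-1=0$ and $\theta$ of $(x^2+x)^3=x^6+x^5+x^4\cdot 1+x^3$ is $1$. But the terms one can control cancel.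

**A sparse set.** The cancellation disappears if $S$ has long gaps. From now on
$$S=\{2^i:i\ge0\}=\{1,2,4,8,\dots\}.$$
Its only property that we use is this:
$$\text{for every } d\ge0 \text{ there is } s\in S \text{ with } s\ge d \text{ and } s-1,\dots,s-d\notin S. \tag{2}$$
Indeed take $s=2^i$ with $2^{i-1}>d$; then $s-1,\dots,s-d$ lie strictly between $2^{i-1}$ and $2^i$.

**One extension by hand.** Let $t=\sum_{s\in S}\rho_{p^s}$ on $k[y]$, so
$$t(y^n)=\sum_{s\in S}\binom n{p^s}y^{n-p^s},\qquad t(y^{p^m})=\begin{cases}1,&m\in S,\\0,&m\notin S.\end{cases}$$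
Put $J=\ker t$ and $E=t^{-1}(k)=J+k\,y^p$. The extension $0\to J\to E\xrightarrow{t}k\to0$ does not split over $\mathbb G_a$: an invariant vector of $k[y]$ is a constant, and $t$ kills constants. Over $\mathbb G_{a(r)}$ it splits through $y^{p^s}$ with $s\in S$, $s\ge r$. If $k\supset\mathbb F_q$, $q=p^b$, it splits over $\mathbb F_q$ through $(y^q-y)^{p^m}=y^{p^{m+b}}-y^{p^m}$, where $m=s-b$ with $s$ chosen by (2) for $d=b$: then $m+b\in S$ and $m\notin S$, so $t$ takes the value $1$.

For $p=2$ here is $t$ in degrees below $8$: it sends $1,y,y^2,y^3,y^4,y^5,y^6,y^7$ to $0,\,0,\,1,\,y,\,1,\,y,\,y^4+y^2,\,y^5+y^3$. Kernel and image are both spanned by $1,\ y,\ y^2+y^4,\ y^3+y^5$. This is a first sign of a general fact: $t$ will make $k[G]$ into an exact periodic complex.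

What remains is to handle all extensions, all finite $H$ and all $G\supset\mathbb G_a$ at once.

## 4. The operator $t$ and its two-periodic complex

Let $\theta:k[x]\to k$ be the linear functional with $\theta(x^n)=1$ if $n=p^s$ for some $s\in S$ and $\theta(x^n)=0$ otherwise. Note $\theta(1)=0$. On every $\mathbb G_a$-module $M$ put
$$t=(\mathrm{id}\otimes\theta)\rho=\sum_{s\in S}\rho_{p^s},$$
a finite sum on each vector.

**$t^p=0$.** The $\rho_i$ commute and we are in characteristic $p$, so $t^p=\sum_{s\in S}\rho_{p^s}^p$. With $a=p^s$, repeated use of (1) gives $\rho_a^p=\prod_{j=1}^p\binom{ja}{a}\,\rho_{pa}$. The factor with $j=p$ is $\binom{p^{s+1}}{p^s}$, which is divisible by $p$. So every $\rho_{p^s}^p$ is zero.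

Thus every $\mathbb G_a$-module is, functorially, a $k[t]/(t^p)$-module.

**Definition.** For a $k[t]/(t^p)$-module $M$ let $\hat H(M)$ be the pair of spaces $\ker t/\operatorname{im}t^{p-1}$ and $\ker t^{p-1}/\operatorname{im}t$. It is the cohomology of the periodic complex
$$\cdots\xrightarrow{t^{p-1}}M\xrightarrow{t}M\xrightarrow{t^{p-1}}M\xrightarrow{t}\cdots .$$

*Example.* For $M=k[t]/(t^p)$ we have $\ker t=\operatorname{im}t^{p-1}$ and $\ker t^{p-1}=\operatorname{im}t$, so $\hat H(M)=0$. For $M=k$ with $t=0$, both components are $k$ (recall $p-1\ge1$).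

Three formal properties: a short exact sequence of modules gives a short exact sequence of complexes, hence an exact hexagon, so if two of the three modules have $\hat H=0$, so does the third; $\hat H$ commutes with direct sums and filtered colimits; $\hat H$ vanishes on free $k[t]/(t^p)$-modules.

**Definition.** Let $A$ be a commutative $k$-algebra with a coaction $\rho:A\to A[x]$ that is an algebra map, i.e. an action of $\mathbb G_a$ on $\operatorname{Spec}A$. An *equivariant $A$-module* is an $A$-module $M$ with a $\mathbb G_a$-module structure such that $\rho(am)=\rho(a)\rho(m)$. An ideal $I\subset A$ is *stable* if $\rho(I)\subset I[x]$. For a field $K\supset k$, the element $c\in\mathbb G_a(K)=K$ sends a point $\varphi:A\to K$ to the point $a\mapsto\sum_i\varphi(\rho_i(a))c^i$.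

*Example.* $A$ itself, and $A/I$ for a stable ideal $I$, are equivariant modules. For $A=k[y]$, $\rho(y)=y+x$, the ideal $(y)$ is not stable.

Let $R=A^{\mathbb G_a}$ and $r\in R$. Then $\rho(rm)=r\rho(m)$, so multiplication by $r$ commutes with every $\rho_i$, hence with $t$. So $t$ is $R$-linear (it is not $A$-linear), $\hat H(M)$ consists of $R$-modules, and since localization is exact,
$$\hat H(M_f)=\hat H(M)_f\qquad(f\in R). \tag{3}$$

**Where this is going.** Let $\mathbb G_a\subset G$ act on $k[G]$ by left translation, and put $J=\ker(t:k[G]\to k[G])$. If $\hat H(k[G])=0$, then $k[G]\xrightarrow{t}k[G]\xrightarrow{t^{p-1}}k[G]\xrightarrow{t}\cdots$ is an injective resolution of $J$. For finite $H$ and finite dimensional $V$, the groups $\operatorname{Ext}^i_H(V,J)$, $i\ge1$, will be the components of $\hat H$ of $\operatorname{Hom}_H(V,k[G])$, a finitely generated equivariant module over the ring of functions on $G/H$. On $G/H$ the group $\mathbb G_a$ has no fixed point, because it is too big to fit into a conjugate of $H$. So everything follows from one statement: *on an affine scheme of finite type without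 $\mathbb G_a$-fixed points, every finitely generated equivariant module has $\hat H=0$.* Fixed points must be excluded: for $A=M=k$ we saw $\hat H(k)\ne0$.

## 5. Vanishing over a line moved by an additive polynomial

The local case of that statement has an explicit coordinate $Y$ which the group translates by an additive polynomial.

**Lemma 2.** Let $R'$ be a commutative $k$-algebra and $\ell(x)=\sum_{j=0}^dl_jx^{p^j}\in R'[x]$ with $l_d$ a unit. Let $\mathbb G_a$ act $R'$-linearly on $R'[Y]$ by $\rho(Y)=Y+\ell(x)$. Then $\hat H(N)=0$ for every equivariant $R'[Y]$-module $N$.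

The formula is a coaction because $\ell(x_1+x_2)=\ell(x_1)+\ell(x_2)$. An example is $R'=k$ and $Y=y^q-y$ in $k[y]$, where $\ell(x)=x^q-x$. We may assume $R'\ne0$.

**Step 1: the operator $t$ on $W[Y]$ as a series in divided powers.** We first treat $N=W[Y]:=R'[Y]\otimes_{R'}W$, where $W$ is an $R'$-module with trivial action. This step computes $t$ and finds a unit among its coefficients.

Put $\partial_n(Y^mw)=\binom mnY^{m-n}w$. Expanding $(Y+\ell(x))^m$ gives $\rho(P)=\sum_n\partial_n(P)\,\ell(x)^n$ for $P\in W[Y]$. Extend $\theta$ to an $R'$-linear map $R'[x]\to R'$. Then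
$$t=\sum_{n\ge1}\tau_n\partial_n,\qquad \tau_n=\theta(\ell(x)^n)\in R',$$
where the term $n=0$ is absent because $\tau_0=\theta(1)=0$. For $n=p^m$ we have $\ell(x)^{p^m}=\sum_jl_j^{p^m}x^{p^{j+m}}$, so
$$\tau_{p^m}=\sum_{j:\,j+m\in S}l_j^{p^m}.$$
Choose $s$ as in (2) for our $d$, and put $m=s-d\ge0$. The index $j=d$ contributes, since $d+m=s\in S$. For $j<d$ we have $j+m=s-(d-j)\notin S$. Hence $\tau_{p^m}=l_d^{p^m}$ is a unit. This is the one place where the sparseness of $S$ is used. Fix this $m$.

**Step 2: polynomials of bounded degree as a module over a truncated polynomial ring.** The aim is to replace the operators $\partial_n$ by monomials in commuting variables.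

Let $c>m$ and let $W[Y]_{<p^c}$ be the polynomials of degree $<p^c$. This is a $\mathbb G_a$-submodule, and $\partial_n=0$ on it for $n\ge p^c$. We have $\partial_a\partial_b=\binom{a+b}a\partial_{a+b}$. By Lucas's theorem, $\binom{(u+1)p^i}{p^i}\equiv u+1$ for $0\le u<p-1$ and $\binom{p\cdot p^i}{p^i}\equiv0$ modulo $p$. Therefore
$$\partial_{p^i}^{u}=u!\,\partial_{up^i}\ (0\le u<p),\qquad \partial_{p^i}^p=0 .$$
Also by Lucas, $\binom{a+b}{a}\equiv1$ if $a$ and $b$ have no common position with non-zero base-$p$ digits. So for $n=\sum_{i<c}n_ip^i$ with digits $0\le n_i<p$,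
$$\partial_n=\prod_{i<c}\partial_{n_ip^i}=\prod_{i<c}\frac{\partial_{p^i}^{n_i}}{n_i!}.$$
Consequently the ring
$$B=R'[V_0,\dots,V_{c-1}]/(V_0^p,\dots,V_{c-1}^p)$$
acts on $W[Y]_{<p^c}$ with $V_i$ acting as $\partial_{p^i}$.

The $B$-linear map
$$B\otimes_{R'}W\to W[Y]_{<p^c},\qquad \beta\otimes w\mapsto\beta(Y^{p^c-1}w)$$
is an isomorphism. Indeed $B$ is free over $R'$ with basis $\prod_iV_i^{n_i}/n_i!$, indexed by $0\le n<p^c$, and $\prod_iV_i^{n_i}/n_i!\otimes w$ is sent to $\partial_n(Y^{p^c-1}w)=\binom{p^c-1}nY^{p^c-1-n}w$. In $\mathbb F_p[[z]]$ we have $(1+z)^{p^c-1}=(1+z^{p^c})(1+z)^{-1}$, so $\binom{p^c-1}n\equiv(-1)^n$ for $n<p^c$. Thus the summand $W$ of index $n$ is mapped isomorphically onto $Y^{p^c-1-n}W$.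

**Step 3: $t$ is a coordinate of $B$.** This step shows that $B$ is free over the subring generated by $t$.

On $W[Y]_{<p^c}$ the operator $t$ is multiplication by
$$\tau=\sum_{1\le n<p^c}\tau_n\prod_i\frac{V_i^{n_i}}{n_i!}\in\mathfrak m:=(V_0,\dots,V_{c-1}).$$
The summands outside $\mathfrak m^2$ are those with digit sum $1$, so $\tau\equiv\sum_i\tau_{p^i}V_i$ modulo $\mathfrak m^2$. Every element of $\mathfrak m$ has $p$-th power zero, since $V_i^p=0$ and $p$-th powers are additive; in particular $\tau^p=0$. So there is an $R'$-algebra map
$$R'[T_0,\dots,T_{c-1}]/(T_0^p,\dots,T_{c-1}^p)\to B,\qquad T_i\mapsto V_i\ (i\ne m),\quad T_m\mapsto\tau .$$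
Because $\tau_{p^m}$ is a unit, the images of the $T_i$ span $\mathfrak m/\mathfrak m^2=\bigoplus_iR'V_i$ over $R'=B/\mathfrak m$. Let $C$ be the image of the map. Then $\mathfrak m\subset C+\mathfrak m^2$, with the $C$-part spanned by images of the $T_i$. Taking products, $\mathfrak m^r\subset C+\mathfrak m^{r+1}$ for all $r\ge1$. Since $\mathfrak m$ is nilpotent, $B=R'+\mathfrak m\subset C$, so the map is surjective. It is a surjection between free $R'$-modules of the same finite rank $p^c$, hence an isomorphism (a surjective endomorphism of a finitely generated module over a commutative ring is injective).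

So $B$ is free over $R'[\tau]\cong R'[T]/(T^p)$, with the monomials in the $T_i$, $i\ne m$, as a basis. Hence $W[Y]_{<p^c}\cong B\otimes_{R'}W$ is a direct sum of copies of $R'[T]/(T^p)\otimes_{R'}W=k[T]/(T^p)\otimes_kW$, with $t$ acting as $T$. This is free over $k[t]/(t^p)$, so $\hat H(W[Y]_{<p^c})=0$. Taking the colimit over $c$, we get $\hat H(W[Y])=0$.

**Step 4: filtering a general $N$ by modules $W[Y]$.** Now let $N$ be any equivariant $R'[Y]$-module. Let $W=N^{\mathbb G_a}$; it is an $R'$-module, because $R'$ consists of invariants. The map $W[Y]\to N$, $Y^i\otimes w\mapsto Y^iw$, is $R'[Y]$-linear and equivariant. It is injective: if $\sum_{i\le n}Y^iw_i=0$ in $N$, apply $\rho$ to get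
$$\sum_{i\le n}(Y+\ell(x))^iw_i=0\quad\text{in } N[x].$$
The terms with $i<n$ have degree at most $ip^d<np^d$ in $x$, so the coefficient of $x^{np^d}$ is $l_d^nw_n$. Hence $w_n=0$; continue downward.

Let $N_1\cong W[Y]$ be the image. Do the same with $N/N_1$, and so on. We obtain equivariant submodules $0=N_0\subset N_1\subset N_2\subset\cdots$ such that $N_{i+1}/N_i\cong W_i[Y]$ with $W_i=(N/N_i)^{\mathbb G_a}$, and $N_{i+1}/N_i$ contains $(N/N_i)^{\mathbb G_a}$.

**Step 5: the filtration exhausts $N$.** Suppose not. By local finiteness there is a finite dimensional $\mathbb G_a$-submodule $F\subset N$ not contained in $\bigcup_jN_j$. As $F$ is finite dimensional, $F\cap\bigcup_jN_j=F\cap N_i$ for some $i$. The module $F/(F\cap N_i)\subset N/N_i$ is non-zero, so it has a non-zero invariant vector (Section 2). This vector lies in $N_{i+1}/N_i$, so any lift of it to $F$ lies in $F\cap N_{i+1}=F\cap N_i$. Then the vector is zero, a contradiction.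

By Steps 1 to 3 and the hexagon, $\hat H(N_i)=0$ for all $i$ by induction. Since $N=\bigcup_iN_i$, the colimit property gives $\hat H(N)=0$. This proves Lemma 2. $\square$

## 6. Vanishing in the absence of fixed points

**Proposition 1.** Let $A$ be a finitely generated commutative $k$-algebra with a $\mathbb G_a$-action such that for no algebraically closed field $K\supset k$ does $\mathbb G_a(K)$ fix a point of $(\operatorname{Spec}A)(K)$. Then $\hat H(M)=0$ for every finitely generated equivariant $A$-module $M$.

The plan is Noetherian induction: reduce to a domain on which the theorem holds for all modules with smaller support, find on a stable open set $f\neq0$ a function translated by an additive polynomial, and apply Lemma 2 there. Suppose the proposition is false for $A$.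

**Step 1: passing to a minimal counterexample.** Consider the stable ideals that annihilate some finitely generated equivariant module with $\hat H\ne0$. The ideal $0$ is one. Since $A$ is Noetherian, there is a maximal such ideal $I$, and $I\ne A$, because only the zero module is killed by $A$. The algebra $A/I\ne0$ inherits an action, and a fixed point of $\operatorname{Spec}(A/I)$ would be one of $\operatorname{Spec}A$, so it inherits the hypothesis. Replace $A$ by $A/I$. The preimage in the old $A$ of a non-zero stable ideal of the new $A$ is stable and strictly contains $I$. So we now have: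

> (4) Every finitely generated equivariant $A$-module killed by a non-zero stable ideal has $\hat H=0$; and there is a finitely generated equivariant $M$ with $\hat H(M)\ne0$.

Fix this $M$.

**Step 2: products of stable ideals.** We show: if $I_1,I_2$ are stable and $I_1I_2=0$, then $I_1=0$ or $I_2=0$. Suppose both are non-zero. The submodule $I_2M$ is equivariant, since $\rho(I_2M)\subset\rho(I_2)\rho(M)\subset(I_2M)[x]$, and it is finitely generated. It is killed by $I_1$, and $M/I_2M$ is killed by $I_2$. By (4) both have $\hat H=0$, so $\hat H(M)=0$ by the hexagon, a contradiction.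

**Step 3: $A$ is a domain.** The nilradical $\mathfrak n$ is stable, because $\rho(\mathfrak n)\subset\operatorname{nil}(A[x])=\mathfrak n[x]$. It is nilpotent, as $A$ is Noetherian. If $\mathfrak n\ne0$, let $e\ge2$ be minimal with $\mathfrak n^e=0$. Then $\mathfrak n$ and $\mathfrak n^{e-1}$ are non-zero stable ideals with product $0$, contradicting Step 2. So $A$ is reduced.

Each minimal prime $\mathfrak p$ is stable: the kernel $\mathfrak q$ of $A\xrightarrow{\rho}A[x]\to(A/\mathfrak p)[x]$ is prime, because the target is a domain, and setting $x=0$ shows $\mathfrak q\subset\mathfrak p$. By minimality $\mathfrak q=\mathfrak p$, which says $\rho(\mathfrak p)\subset\mathfrak p[x]$.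

Suppose the minimal primes are $\mathfrak p_1,\dots,\mathfrak p_r$ with $r\ge2$. Put $I_1=\mathfrak p_1$ and $I_2=\mathfrak p_2\cap\dots\cap\mathfrak p_r$. Both are stable. They are non-zero: $\mathfrak p_1=0$ would give $\mathfrak p_1\subset\mathfrak p_2$, and $I_2=0$ would give $\mathfrak p_2\cdots\mathfrak p_r\subset\mathfrak p_1$, hence $\mathfrak p_j\subset\mathfrak p_1$ for some $j\ge2$. But $I_1I_2\subset\bigcap_i\mathfrak p_i=0$, contradicting Step 2. So $r=1$, and the reduced ring $A\neq 0$ is a domain.

**Step 4: a function translated by an additive polynomial.** This step produces the coordinate $Y$ of Lemma 2. Let $R=A^{\mathbb G_a}$. First, $R\ne A$: if $\rho(a)=a$ for all $a$, every point is fixed, among them the tautological point $A\to K=\overline{\operatorname{Frac}A}$, against the hypothesis. This is where the absence of fixed points enters.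

Choose $a\in A\setminus R$ with $n=\deg_x\rho(a)\ge1$ minimal, and write $\rho(a)=\sum_{i=0}^na_ix^i$ with $a_0=a$ and $a_i=\rho_i(a)$. For $i\ge1$, by (1),
$$\rho(a_i)=\sum_j\binom{i+j}ia_{i+j}x^j,$$
which has degree $\le n-i<n$. By minimality $a_i\in R$. So the coefficients with $j\ge1$ vanish: $\binom{i+j}ia_{i+j}=0$ for all $i,j\ge1$. If $a_m\ne0$ with $m\ge1$, then $p\mid\binom mi$ for all $0<i<m$. This forces $m$ to be a power of $p$: if $p^e$ is the exact power of $p$ dividing $m$ and $m\neq p^e$, then $\binom m{p^e}$ is congruent to the $e$-th digit of $m$, which is non-zero. Thus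
$$\rho(a)=a+\ell(x),\qquad\ell(x)=\sum_{j=0}^dl_jx^{p^j},\quad l_j\in R,\quad f:=l_d\ne0 .$$

**Step 5: vanishing where $f$ is invertible.** The algebra map $R_f[Y]\to A_f$, $Y\mapsto a$, is equivariant for $\rho(Y)=Y+\ell(x)$. So $M_f$ is an equivariant $R_f[Y]$-module, usually not finitely generated, but Lemma 2 does not ask for that. In $R_f$ the coefficient $l_d=f$ is a unit. Lemma 2 with $R'=R_f$ and (3) give $\hat H(M)_f=\hat H(M_f)=0$.

**Step 6: $f$ acts bijectively on $\hat H(M)$.** Since $f\in R$, the ideal $fA$ is stable, and it is non-zero. The modules $\ker(f|M)$ and $M/fM$ are equivariant, finitely generated and killed by $fA$, so they have $\hat H=0$ by (4). The exact sequences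
$$0\to\ker(f|M)\to M\xrightarrow{f}fM\to0,\qquad 0\to fM\to M\to M/fM\to0$$
show that both maps in $M\xrightarrow{f}fM\hookrightarrow M$ induce isomorphisms on $\hat H$. Their composite is multiplication by $f$. Hence $\hat H(M)=\hat H(M)_f=0$, contradicting the choice of $M$. $\square$

## 7. Functions on $G$ and on $G/H$: proof of Theorem 1

Let $\iota:\mathbb G_a\hookrightarrow G$ be a closed embedding and $A=k[G]$. The group $G$ acts on $A$ by right translation, $(g\cdot F)(y)=F(yg)$. The group $\mathbb G_a$ acts through left translation: $\rho:A\to A[x]$, $\rho(F)(y,x)=F(\iota(x)y)$. This is a coaction because $\mathbb G_a$ is commutative, and it is an algebra map. The two actions commute, so each $\rho_i$, and therefore $t$, is a $G$-module endomorphism of $A$. Define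
$$J=\ker(t:k[G]\to k[G])$$
with $G$ acting by right translation. For $G=\mathbb G_a$ this is the $J$ of Section 3.

**Step 1: quotients by finite subgroup schemes.** We recall what we need about $G/H$. Let $H\subset G$ be a finite closed subgroup scheme. It acts freely on $G$ by right translation. By the theorem on quotients by free actions of finite group schemes (Demazure–Gabriel, *Groupes algébriques*, III §2; Mumford, *Abelian Varieties*, §12, Thm. 1; Jantzen, *Representations of Algebraic Groups*, I.5), $A$ is finite and faithfully flat over $A^H$, and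
$$G\times H\to G\times_{\operatorname{Spec}A^H}G,\qquad(g,h)\mapsto(gh,g) \tag{5}$$
is an isomorphism. *Example:* for $H=\mathbb G_{a(r)}\subset\mathbb G_a$ we found $A=k[y]$ and $A^H=k[y^{p^r}]$, over which $A$ is free with basis $1,y,\dots,y^{p^r-1}$.

First consequence: $A^H$ is a finitely generated $k$-algebra, by Artin–Tate, since $A$ is finitely generated over $k$ and finite over $A^H$.

Second consequence: for $K\supset k$ algebraically closed, $(\operatorname{Spec}A^H)(K)=G(K)/H(K)$. The fibre of $G\to\operatorname{Spec}A^H$ over a $K$-point is a non-empty finite $K$-scheme, so it has a $K$-point. By (5), two $K$-points of $G$ have the same image iff they differ by right multiplication by an element of $H(K)$.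

**Step 2: $A|_H$ is injective.** This makes $k[G]$ usable for resolutions over $H$. On functions, (5) is the isomorphism
$$A\otimes_{A^H}A\cong k[H]\otimes A,\qquad F_1\otimes F_2\mapsto\big[(h,g)\mapsto F_1(gh)F_2(g)\big].$$
It is linear over the second factor $A$. If $H$ acts on the left side through the first factor by right translation, then on the right side it acts by right translation on $k[H]$ and trivially on $A$. Let $X$ be any $H$-module. The invariants $(X\otimes A)^H$ are the kernel of an $A^H$-linear map $X\otimes A\to X\otimes A\otimes k[H]$, so they commute with the flat base change $-\otimes_{A^H}A$: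
$$(X\otimes A)^H\otimes_{A^H}A\cong(X\otimes A\otimes_{A^H}A)^H\cong(X\otimes k[H])^H\otimes A\cong X\otimes A .$$
The last isomorphism is the standard $(X\otimes k[H])^H\cong X$: an invariant function $\phi:H\to X$ satisfies $h\phi(yh)=\phi(y)$, so $\phi(y)=y^{-1}\phi(1)$, and $\phi$ is determined by the arbitrary value $\phi(1)$. All this is natural in $X$. The right-hand side is exact in $X$, so by faithful flatness $X\mapsto(X\otimes A)^H$ is exact. Hence $V\mapsto\operatorname{Hom}_H(V,A)=(V^*\otimes A)^H$ is exact on finite dimensional $V$. This gives condition (iii) of Lemma 1 for $H$, so $A|_H$ is injective.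

**Step 3: the equivariant modules $E_V$.** Here we check the hypotheses of Proposition 1. Left translation by $\mathbb G_a$ commutes with $H$, so $\rho(A^H)\subset A^H[x]$, and $\mathbb G_a$ acts on $\operatorname{Spec}A^H$ so that $G\to\operatorname{Spec}A^H$ is equivariant. For a finite dimensional $H$-module $V$, let $\mathbb G_a$ act on $V^*\otimes A$ through $A$ only. This commutes with $H$, so
$$E_V:=\operatorname{Hom}_H(V,A)=(V^*\otimes A)^H$$
is a $\mathbb G_a$-submodule, and it is an equivariant $A^H$-module. On it $t$ acts by composition with $t:A\to A$. It is finitely generated, being an $A^H$-submodule of the finite $A^H$-module $V^*\otimes A$, and $A^H$ is Noetherian.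

There are no fixed points. Let $K\supset k$ be algebraically closed and suppose the point $gH(K)$ is fixed by $\mathbb G_a(K)$. Then $\iota(c)g\in gH(K)$ for all $c\in K$, so $g^{-1}\iota(K)g\subset H(K)$. But $K$ is infinite, $\iota$ is injective on $K$-points, and $H(K)$ is finite. So Proposition 1 applies to $A^H$ and gives
$$\hat H(E_V)=0\quad\text{for every finite } H\subset G \text{ and every finite dimensional } H\text{-module } V. \tag{6}$$

**Step 4: an injective resolution of $J$.** For $H=1$ and $V=k$, (6) says $\hat H(k[G])=0$, i.e. $\ker t^{p-1}=\operatorname{im}t$ and $\ker t=\operatorname{im}t^{p-1}$ on $k[G]$. Hence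
$$0\to J\to k[G]\xrightarrow{t}k[G]\xrightarrow{t^{p-1}}k[G]\xrightarrow{t}k[G]\xrightarrow{t^{p-1}}\cdots \tag{7}$$
is exact. The maps are $G$-equivariant and $k[G]$ is an injective $G$-module, so this is an injective resolution of $J$.

**Step 5: $J$ is not injective over $G$ (part 2).** Apply $\operatorname{Hom}_G(k,-)$ to (7). Every term becomes $k[G]^G=k$, the constants. Since $\rho(1)=1$, we have $t(1)=\theta(1)=0$, and also $t^{p-1}(1)=0$ because $p-1\ge1$. So all differentials vanish, and $\operatorname{Ext}^i_G(k,J)\cong k$ for every $i\ge0$. In particular $\operatorname{Ext}^1_G(k,J)\ne0$, so $J$ is not injective.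

**Step 6: $J$ is injective over every finite $H$ (part 1).** Let $H\subset G$ be a finite closed subgroup scheme and $V$ a finite dimensional $H$-module. By Step 2, (7) restricts to an injective resolution of $J|_H$. So $\operatorname{Ext}^i_H(V,J)$ is the $i$-th cohomology of
$$E_V\xrightarrow{t}E_V\xrightarrow{t^{p-1}}E_V\xrightarrow{t}\cdots .$$
For odd $i$ it is $\ker t^{p-1}/\operatorname{im}t$, for even $i\ge2$ it is $\ker t/\operatorname{im}t^{p-1}$. Both are components of $\hat H(E_V)$, which is zero by (6). By Lemma 1, $J|_H$ is injective. This proves Theorem 1, and with it the answer stated in Section 1. $\blacksquare$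

Steps 5 and 6 show the contrast in one picture. Over $G$ the complex computing Ext lives on the quotient $G/G$, a point, where $\mathbb G_a$ has a fixed point and $\hat H(k)\ne0$. Over $H$ it lives on $G/H$, where there is none.

## 8. Groups whose reduced identity component is a torus: proof of Theorem 2

Now $k$ is algebraically closed, so $G_{\rm red}$ is a smooth closed subgroup of $G$. Write $L=(G_{\rm red})^0$.

**(a)⇒(b).** If $G$ has a closed subgroup isomorphic to $\mathbb G_a$, the module $J$ of Theorem 1 violates (a).

**(c)⇒(b).** A closed $\mathbb G_a\subset G$ is smooth and connected, so it lies in $L$. If $L$ is a torus, each coordinate of $\mathbb G_a\to L$ is a homomorphism $\mathbb G_a\to\mathbb G_m$, i.e. a unit of $k[x]$ with value $1$ at $0$, which is the constant $1$. So $\mathbb G_a$ does not embed.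

**(b)⇒(c).** Suppose $L$ contains no $\mathbb G_a$. Let $B=TU$ be a Borel subgroup of $L$ with maximal torus $T$ and unipotent radical $U$. A non-trivial smooth connected unipotent group over an algebraically closed field contains $\mathbb G_a$, so $U=1$ and $B=T$. A connected group with a nilpotent Borel subgroup equals that subgroup (Borel, *Linear Algebraic Groups*, 11.5). So $L=T$ is a torus.

It remains to prove (c)⇒(a).

**A special case first.** Let $p=2$ and $G=\mathbb G_m\rtimes\mathbb Z/2$ with the involution inverting $\mathbb G_m$. Let $J$ be injective over $\mathbb Z/2$ and $V$ finite dimensional. Put $X=V^*\otimes J$. As $\mathbb G_m$ is linearly reductive, $H^i(G,X)=H^i(\mathbb Z/2,X_0)$, where $X_0$ is the zero weight space of $\mathbb G_m$. The involution interchanges the weights $\chi$ and $-\chi$, so $X=X_0\oplus\bigoplus_{\chi\ne0}X_\chi$ as $\mathbb Z/2$-modules. Hence for $i\ge1$, $H^i(G,X)$ is a direct summand of $H^i(\mathbb Z/2,X)=\operatorname{Ext}^i_{\mathbb Z/2}(V,J)=0$. The general proof does the same, after removing the infinitesimal part and after replacing the missing semi-direct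 complement $\mathbb Z/2$ by a finite group that meets the torus in a finite group of order prime to $p$.

**Facts used.** For finite dimensional $V$ we have $\operatorname{Ext}^i_G(V,J)=H^i(G,V^*\otimes J)$. For a closed normal subgroup $N\subset G$ there is the Lyndon–Hochschild–Serre spectral sequence $H^i(G/N,H^j(N,M))\Rightarrow H^{i+j}(G,M)$. If $H^j(N,M)=0$ for $j\ge1$, it gives $H^i(G,M)=H^i(G/N,M^N)$. This vanishing holds if $M|_N$ is injective, or if $N$ is linearly reductive; tori and finite groups of order prime to $p$ are linearly reductive. The tensor product of an injective module with any module is injective.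

Assume (c). Let $J$ be a $G$-module that is injective over all finite closed subgroup schemes, and $V$ a finite dimensional $G$-module. By Lemma 1 it suffices to show $H^i(G,V^*\otimes J)=0$ for $i\ge1$.

**Step 1: removing the infinitesimal part.** The quotient $Q:=G/G_{(r)}$ is the image of the $r$-th Frobenius morphism of $G$. Since $k$ is perfect, its coordinate ring is the ring of $p^r$-th powers in $k[G]$. The nilradical of $k[G]$ is nilpotent, so for $r$ large $a^{p^r}=0$ for every nilpotent $a$. Then this ring is reduced: if $a^{p^r}$ is nilpotent, so is $a$, hence $a^{p^r}=0$. Fix such an $r\ge1$; then $Q$ is smooth. The image of $L$ in $Q$ is a closed connected subgroup. It has finite index on $k$-points, because $L$ has finite index in $G(k)$ and $G(k)\to Q(k)$ is surjective. So the image is $Q^0$. An image of a torus is a torus. Put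
$$T':=Q^0,\qquad\pi=Q/T',\qquad n=|\pi|;$$
$T'$ is a torus and $\pi$ is a finite constant group.

**Step 2: a finite subgroup $E\subset Q(k)$ that surjects onto $\pi$, with $E\cap T'(k)=E_0:=\{\tau\in T'(k):\tau^n=1\}$.** This is the substitute for a complement to $T'$. The group $\pi$ acts on the abelian group $T'(k)$ by conjugation. Choose a map of sets $\sigma:\pi\to Q(k)$ that is a section of $Q(k)\to\pi$, and put
$$f(a,b)=\sigma(a)\sigma(b)\sigma(ab)^{-1}\in T'(k),$$
a 2-cocycle. Since $|\pi|=n$ kills $H^2(\pi,T'(k))$, there is $h:\pi\to T'(k)$ with $f^n=\partial h$, where $\partial h(a,b)=h(a)\cdot{}^a h(b)\cdot h(ab)^{-1}$. The map $\tau\mapsto\tau^n$ is surjective on $T'(k)\cong(k^\times)^N$, so we can choose $h':\pi\to T'(k)$ with $h'(a)^n=h(a)$. Put $\sigma'(a)=h'(a)^{-1}\sigma(a)$. Its cocycle is $f'=f\cdot(\partial h')^{-1}$, because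
$$\sigma'(a)\sigma'(b)\sigma'(ab)^{-1}=h'(a)^{-1}\cdot{}^ah'(b)^{-1}\cdot f(a,b)\cdot h'(ab).$$
So $f'^n=f^n(\partial h)^{-1}=1$, i.e. $f'$ has values in $E_0$.

The group $E_0$ is finite and normal in $Q(k)$. Put $E=E_0\,\sigma'(\pi)$. From $\sigma'(a)\sigma'(b)=f'(a,b)\sigma'(ab)$ it is closed under multiplication, and it is finite, so it is a subgroup; it surjects onto $\pi$. Finally $E\cap T'(k)=E_0\sigma'(1)=E_0$, since $\sigma'(1)=f'(1,1)\in E_0$. The order of $E_0$ is prime to $p$, because $T'(k)\cong(k^\times)^N$ has no $p$-torsion.

**Step 3: comparing $G$ with a finite subgroup scheme.** Let $H\subset G$ be the preimage of $E$. It is a closed subgroup scheme containing $G_{(r)}$, with $H/G_{(r)}=E$; as $G_{(r)}$ and $E$ are finite, so is $H$. Since $J$ is injective over $G_{(r)}$, so is $V^*\otimes J$. Put $X=(V^*\otimes J)^{G_{(r)}}$, a $Q$-module. Apply the spectral sequence first for $G_{(r)}$ in $G$ and in $H$, then for $T'$ in $Q$ and for $E_0$ in $E$. Using $E/E_0\cong\pi$ we get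
$$H^i(G,V^*\otimes J)=H^i(Q,X)=H^i(\pi,X^{T'}),\qquad H^i(H,V^*\otimes J)=H^i(E,X)=H^i(\pi,X^{E_0}). \tag{8}$$

**Step 4: $X^{T'}$ is a direct summand of $X^{E_0}$.** Decompose $X=\bigoplus_\chi X_\chi$ into weight spaces for $T'$. They are permuted by $Q(k)$, and $X_0=X^{T'}$ is preserved. The group $E_0$ acts on $X_\chi$ through the scalars $\chi|_{E_0}$. Hence
$$X^{E_0}=X_0\oplus\bigoplus_{\chi\ne0,\ \chi|_{E_0}=1}X_\chi .$$
Since $E_0$ is normal in $E$, the set of $\chi$ trivial on $E_0$ is stable under $E$, and so is the set with $\chi=0$ removed. So this is a decomposition of $E$-modules, hence of modules for $\pi=E/E_0$. On $X_0$ the action of $E/E_0$ is that of $Q/T'$, under $E/E_0\cong\pi$. By (8), for $i\ge1$, $H^i(G,V^*\otimes J)=H^i(\pi,X_0)$ is a direct summand of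
$$H^i(\pi,X^{E_0})=H^i(H,V^*\otimes J)=\operatorname{Ext}^i_H(V,J)=0,$$
the last group being zero because $J|_H$ is injective. So $J$ is injective, which proves (c)⇒(a) and Theorem 2. $\blacksquare$
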